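# Moufang sets with non-nilpotent root groups, built from free products

Groups act on the right, and $g^h=h^{-1}gh$. For a group $A$, $A^*$ is $A$ without its identity element. An involution is an element of order $2$. The letter $t$ in $\langle t\rangle$, when new, generates an infinite cyclic group. The symbol $1$ denotes both the identity and the trivial group.

## 1. Configurations over a pair $H\le N$

Fix a group $N$ and a subgroup $H$ of index $2$. For $n\in N\setminus H$ we have $N\setminus H=nH=Hn=n^{-1}H$ and $n^2\in H$. Everything in this talk is built from the following object.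

**Definition (configuration).** A *configuration* over $(N,H)$ is a triple $(G,B,U)$ of groups with $N\le G$, $H\le B\le G$, $U\trianglelefteq B$ such that, for one (equivalently, every) $n\in N\setminus H$:

* (C1) $B=UH$ and $U\cap H=1$;
* (C2) $N\cap B=H$;
* (C3) $B\cap B^n=H$;
* (C4) $B\cap B^f=1$ for all $f\in G\setminus(B\cup BnB)$;
* (C5) $B$ has no involutions.

The choice of $n$ does not matter. Another element of $N\setminus H$ has the form $hn$ with $h\in H\le B$, and $B^{hn}=B^n$, $BhnB=BnB$. In particular $n^{-1}\in N\setminus H$, so $B^{n^{-1}}=B^n$, and $BnB=Bn^{-1}B$ is closed under inversion.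

To read the conditions, let $G$ act by right multiplication on $X=B\backslash G$, and put $\infty=B$, $0=Bn$. The stabilizer of the point $Bf$ is $B^f$. Hence $B\cap B^f$ is the stabilizer of the pair $(\infty,Bf)$, and the $B$-orbits on $X\setminus\{\infty\}$ correspond to the double cosets $BfB\ne B$. One of these is good, namely $BnB$: by (C3), the pair $(\infty,0)$ has stabilizer exactly $H$. All other double cosets are bad, and by (C4) the corresponding pairs have trivial stabilizer. By (C1), $B$ is a semidirect product of $U$ and $H$, so $uh\mapsto h$ is a homomorphism $B\to H$ with kernel $U$.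

A configuration is a half-built Moufang set. We shall see in Section 3 that once no bad double coset is left, that is, once $G=B\cup BnB$, the coset space $X$ becomes a Moufang set with root groups the conjugates of $U$ (under two mild extra conditions). So the plan is to start with a tiny configuration, to put a free group into $U$, and then to enlarge $G$ and $B$ until every bad double coset has been absorbed into the good one.

**Example 1.** If $H$ has no involutions, then $(N,H,1)$ is a configuration: here $G=N=H\cup nH=H\cup HnH$, so (C4) is vacuous; (C3) holds because $H$ is normal in $N$; the rest is immediate. The space $X$ has two points.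

**Example 2.** Let $K$ be a field, $G$ the group of maps $z\mapsto(\alpha z+\beta)/(\gamma z+\delta)$, $\alpha\delta\ne\beta\gamma$, on $K\cup\{\infty\}$. Let $B$ be the stabilizer of $\infty$, i.e. the maps $z\mapsto\alpha z+\beta$, let $U$ be the translations, $H$ the maps $z\mapsto\alpha z$, and $N=H\cup\{z\mapsto\alpha/z\}$. Then (C1) and (C2) are clear, and (C3) holds since $B\cap B^n$ is the stabilizer of $\infty$ and $\infty.n=0$. Since $G$ is doubly transitive, $G=B\cup BnB$ and (C4) is vacuous. But (C5) fails: $z\mapsto -z$ (characteristic not $2$) or $z\mapsto z+1$ (characteristic $2$) is an involution in $B$. So this is not a configuration, but it shows the shape that (C1)–(C4) imitate. Condition (C5) serves the construction only; apart from being passed on, it will be used once, in Lemma 5.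

**Definition (extension).** A configuration $(G',B',U')$ over the same $(N,H)$ *extends* $(G,B,U)$ if $G\le G'$, $B'\cap G=B$ and $U\le U'$ (with the same copy of $N$ in both).

(E1) *Extension is transitive*, since $B''\cap G=B''\cap G'\cap G=B'\cap G=B$.

(E2) *Let $(G_i,B_i,U_i)$ be a chain indexed by an ordinal, later members extending earlier ones. The union $(G,B,U)$ is a configuration extending every member.* Indeed, if $x\in B\cap G_i$, then $x\in B_j$ for some $j\ge i$, so $x\in B_j\cap G_i=B_i$; thus $B\cap G_i=B_i$. Given $u\in U$ and $b\in B$, both lie in a common member, so $U\trianglelefteq B$. (C1), (C2) and (C5) are clear. For (C3), $H\le B\cap B^n$; and if $z$ and $nzn^{-1}$ lie in $B$, they lie in some $B_i$, so $z\in B_i\cap B_i^n=H$. For (C4), let $1\ne z\in B\cap B^f$ with $f\in G\setminus B$. Choose $i$ with $f\in G_i$ and $z,fzf^{-1}\in B_i$. Then $z\in B_i\cap B_i^f$ and $f\notin B_i$, so $f\in B_inB_i\subseteq BnB$ by (C4) for the member.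

## 2. Moufang sets and what will be proved

**Definition (Moufang set).** Let $|X|\ge3$ and let $\{U_x\mid x\in X\}$ be subgroups of $\mathrm{Sym}(X)$. The data $(X,\{U_x\})$ form a *Moufang set* if

* (reg) each $U_x$ fixes $x$ and acts regularly (sharply transitively) on $X\setminus\{x\}$;
* (conj) $U_y^g=U_{y.g}$ for all $y\in X$ and all $g\in G^+:=\langle U_x\mid x\in X\rangle$.

The $U_x$ are the *root groups* and $G^+$ is the *little projective group*.

By (reg), $G^+$ is doubly transitive. Given pairs $(a,b)$ and $(c,d)$ of distinct points, choose $z\ne a,c$; some element of $U_z$ maps $a$ to $c$, it moves $b$ to some $b'\ne c$, and an element of $U_c$ maps $b'$ to $d$. In particular all root groups are conjugate in $G^+$. The Moufang set is *proper* if $G^+$ is not sharply doubly transitive, i.e. if the stabilizer of two distinct points in $G^+$ is nontrivial.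

**Example 3.** Let $|X|=3$. By (reg), $U_x$ has order $2$, so it is generated by the transposition of the other two points. Then (conj) holds and $G^+=\mathrm{Sym}(3)$ is sharply doubly transitive: not proper.

**Example 4.** Take $X=K\cup\{\infty\}$, $U_\infty=\{\tau_a:z\mapsto z+a\}$ and the group $G$ of Example 2. Since $U_\infty$ is normal in the stabilizer of $\infty$, we may put $U_{\infty.g}=U_\infty^g$ for $g\in G$; then (conj) holds for all of $G$, and (reg) holds at $\infty$, hence everywhere. Conjugating $\tau_a$ by $z\mapsto-1/z$ gives $\lambda_a:z\mapsto z/(1-az)$ in $U_0$. For $a\neq0$ apply first $\tau_a$, then $\lambda_{1/a}$, then $\tau_a$: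
$$z\mapsto z+a\mapsto \frac{z+a}{1-(z+a)/a}=-a-\frac{a^2}{z}\mapsto-\frac{a^2}{z}.$$
Applying this map for $a=1$ and then for general $a$ yields $z\mapsto a^2z$ in $G^+$, which fixes $0$ and $\infty$. If $|K|\ge4$, some $a\ne0$ has $a^2\ne1$, so the Moufang set is proper. Its root groups are abelian.

According to the background stated with the problem, all known examples of proper Moufang sets have nilpotent root groups, of class at most three, and Boelaert, De Medts and Stavrova, "Moufang sets and structurable division algebras" (arXiv:1603.00780, 2016), is the source of the open problem: are there proper Moufang sets whose root groups are not nilpotent? The answer is yes.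

**Theorem 1.** There is a proper Moufang set on a countable set $X$ whose root groups contain a non-abelian free group. In particular the root groups are not nilpotent (nor solvable, nor locally nilpotent).

**Theorem 2.** Let $N$ be a group with a subgroup $H$ of index $2$, and let $A$ be a group. Assume $H$ and $A$ have no involutions. Then there is a Moufang set $(X,\{U_x\})$ with $|X|=\max(\aleph_0,|N|,|A|)$ such that

* in $G^+$, the pointwise and setwise stabilizers of a certain pair of points are (isomorphic, as a pair, to) $H$ and $N$;
* the root groups contain $A$ and a non-abelian free group.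

It is proper if and only if $H\ne1$.

**Theorem 3.** Let $H\le N$ be the pointwise and setwise stabilizers in $G^+$ of two points of a Moufang set. If $N\setminus H$ contains no involution, then $G^+$ contains no involution. Consequently, for pairs $(N,H)$ with $|N:H|=2$ and $N\setminus H$ involution-free, a Moufang set with pair stabilizers $(H,N)$ in $G^+$ and root groups containing $A$ exists if and only if $N$ and $A$ have no involutions.

**Corollary.** Every group $H\ne1$ without involutions is the two-point stabilizer in the little projective group of a proper Moufang set whose root groups contain any prescribed group without involutions and a non-abelian free group. There are $2^{\aleph_0}$ pairwise non-isomorphic countable proper Moufang sets with non-nilpotent root groups.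

Here an isomorphism of Moufang sets is a bijection of the underlying sets that carries root groups to root groups.

## 3. Two double cosets suffice

**Lemma 1.** Let $(G,B,U)$ be a configuration with $G=B\cup BnB$, $U\ne1$ and $C_H(U)=1$. Put $X=B\backslash G$ and $U_{Bg}:=U^g$. Then $G$ acts faithfully on $X$ and $(X,\{U_x\})$ is a Moufang set. The pointwise and setwise stabilizers in $G$ of $\infty=B$ and $0=Bn$ are $H$ and $N$. If $N$ has no involutions, the Moufang set is proper.

*Proof.* Since $U\trianglelefteq B$, we have $U^{bg}=U^g$ for $b\in B$, so $U_{Bg}$ is well defined. It fixes $Bg$, as $Bg\cdot g^{-1}ug=Bug=Bg$. By definition $U_y^g=U_{y.g}$ for all $g\in G$.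

**Step 1: only the identity of $U$ fixes a second point.** Let $f\notin B$, so $f=\beta n\beta'$ with $\beta,\beta'\in B$. Then $B\cap B^f=B\cap B^{n\beta'}=(B\cap B^n)^{\beta'}=H^{\beta'}$. Hence $U\cap B^f=U\cap H^{\beta'}=(U\cap H)^{\beta'}=1$.

**Step 2: $U$ is transitive on $X\setminus\{\infty\}$.** We have $B=UH=HU$ and $nH=Hn$, so $BnB=BnHU=BHnU=BnU$. Every coset other than $B$ is therefore of the form $Bnu$.

So $U_\infty$ acts regularly on $X\setminus\{\infty\}$, and conjugation gives (reg) at every point. Also $|X|=1+|U|\ge3$.

**Step 3: the action is faithful**, so that all this takes place in $\mathrm{Sym}(X)$. The kernel $Z$ lies in $B\cap B^n=H$. Both $Z$ and $U$ are normal in $B$, so $[Z,U]\le Z\cap U\le H\cap U=1$. Thus $Z\le C_H(U)=1$.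

**Step 4: the stabilizers.** The points $\infty$ and $0$ are distinct by (C2). Their pointwise stabilizer is $B\cap B^n=H$. As $n^2\in H\le B$, $n$ swaps them. If $k$ also swaps them, $kn^{-1}$ fixes both, so $k\in Hn$. The setwise stabilizer is $H\cup Hn=N$.

**Step 5: properness.** $G^+$ is doubly transitive, so it contains some $k$ swapping $\infty$ and $0$; by Step 4, $k\in N\setminus H$. Then $k\neq1$ and $k^2\in G^+\cap H$. If $N$ has no involutions, $k^2\ne1$ is an element of $G^+$ fixing two points. $\square$

The goal is now purely group-theoretic: build configurations with $G=B\cup BnB$ and $U$ large.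

## 4. Free products, amalgams and their trees

These standard facts can be found in Serre, *Trees*, and Lyndon–Schupp, *Combinatorial Group Theory*. All actions on trees are by right multiplication on cosets.

(F1) *Amalgams.* In $G*_BB'$ we have $G\cap B'=B$. A *reduced word* is a product $x_1\cdots x_r$ with $r\ge1$ and factors taken alternately from $G\setminus B$ and $B'\setminus B$; elements outside $B$ have such expressions and elements of $B$ do not. If $x_1\cdots x_r=y_1\cdots y_s$ are both reduced, then $r=s$ and there are $b_0=1,b_1,\dots,b_{r-1},b_r=1$ in $B$ with $y_i=b_{i-1}^{-1}x_ib_i$. So the number of syllables from $G\setminus B$ is an invariant of the element (it is $0$ for elements of $B$). The Bass–Serre tree has vertices $Gx$ and $B'x$, and edges $Bx$ joining $Gx$ and $B'x$, for $x\in G*_BB'$.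

(F2) *Adding free letters.* For $P*\langle t_1\rangle*\dots*\langle t_r\rangle$ the tree has vertices $Px$ and, for each $i$ and each group element $x$, an oriented edge from $Px$ to $Pt_ix$. Edge stabilizers are trivial. For example, $P=1$, $r=1$ gives a line; if $|P|=k$ and $r=1$, every vertex has $k$ outgoing and $k$ incoming edges.

(F3) *HNN extensions.* For $\langle G,t\mid t^{-1}Ct=D\rangle$ (with a given isomorphism $C\to D$) the tree has vertices $Gx$ and oriented edges $Dx$ from $Gx$ to $Gtx$; the stabilizer of $Dx$ is $D^x$. The group $G$ embeds.

(F4) *Free products.* In $P*Q$, torsion elements are conjugate into a factor, and $P$ is malnormal: $P\cap P^x=1$ for $x\notin P$. Hence for $q\in Q^*$ we have $C_{P*Q}(q)=C_Q(q)$: if $x$ commutes with $q$, then $q\in Q\cap Q^x$, so $x\in Q$.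

(F5) *A locally injective morphism $\Phi$ between trees is injective.* If $\Phi$ identified two distinct vertices, the path joining them would map to a closed walk of positive length. At a vertex of the walk farthest from its start, the edges before and after both lead towards the start, so they coincide; this contradicts local injectivity. Once $\Phi$ is injective on vertices, it is injective on edges, because edges with the same image share an end.

(F6) *Subtrees.* The intersection of two subtrees is empty or a subtree. Two disjoint subtrees are joined by a unique shortest path. A group preserving each of the two subtrees fixes that path, which has at least one edge.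

In all trees below the group preserves vertex type or edge orientation, so an element fixing both ends of an edge fixes the edge, and an edge preserved as a set is fixed.

## 5. Putting a free factor into $U$

**Lemma 2.** Let $(G,B,U)$ be a configuration and $A$ a group without involutions. Put $G'=G*A$, $B'=\langle B,A\rangle=B*A$, and let $U'$ be the kernel of $B*A\to H$ given by $uh\mapsto h$ on $B=UH$ and $A\mapsto1$. Then $(G',B',U')$ is a configuration extending $(G,B,U)$, and $A\le U'$.

*Proof.* **Step 1: the easy conditions.** We have $G'=G*_BB'$, so $B'\cap G=B$. The map $B'\to H$ is the identity on $H$, which gives (C1); clearly $U,A\le U'$. (C2): $N\cap B'=N\cap G\cap B'=N\cap B=H$. (C5) follows from (F4), as neither $B$ nor $A$ has involutions.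

**Step 2: locating a common stabilizer in the tree.** Use the tree of $G*_BB'$ from (F1). Let $f\in G'\setminus B'$ and $1\ne z\in B'\cap B'^f$. Then $z$ fixes the distinct vertices $B'$ and $B'f$, hence the path between them, of even length $2d\ge2$. Suppose $d\ge2$. Then the path has an interior vertex $B'x$, and $z$ fixes two distinct edges at it. So $xzx^{-1}$ fixes two distinct edges at the vertex $B'$. The edges there are $By$, $y\in B'$, with stabilizers $B^y$. So $1\ne xzx^{-1}\in B^{y_1}\cap B^{y_2}$ with $By_1\ne By_2$, contradicting malnormality of $B$ in $B*A$. Hence $d=1$.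

**Step 3: (C4).** The first edge of the path is $B\beta$ with $\beta\in B'$. Replace $f$ by $f\beta^{-1}$ and $z$ by $\beta z\beta^{-1}$; this changes neither the hypothesis nor the double coset $B'fB'$. The path is now $B'-G-B'f$, with first edge $B$ and second edge $Bf_0$, where $f_0\in G$ and $B'f=B'f_0$. As $B'f\ne B'$, $f_0\notin B$. Now $1\ne z\in B\cap B^{f_0}$, so $f_0\in BnB$ by (C4) for $(G,B,U)$, and $f\in B'f_0\subseteq B'nB'$.

**Step 4: (C3).** For $f=n$ the path is $B'-G-B'n$ with edges $B$ and $Bn$, so every $z\in B'\cap B'^n$ lies in $B\cap B^n=H$. Conversely, $H=H^n\le B'\cap B'^n$. $\square$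

**Example 5.** Let $N=\langle n\rangle\cong\mathbb Z$, $H=\langle n^2\rangle$, and start from $(N,H,1)$. Lemma 2 with $F$ free of rank $2$ gives $G=N*F$, $B=H*F$ and a $U$ containing $F$. So $U$ is already non-nilpotent, but there are bad double cosets. Take $c\in F^*$ and $g=ncn$, and count syllables from $N\setminus H$ in the amalgam $G=N*_H B$. The count is $0$ on $B$ and $1$ on $BnB$, but $g$ has $2$. So $g\notin B\cup BnB$.

## 6. Absorbing a double coset with one new letter

Let $g\in G\setminus(B\cup BnB)$. We want to enlarge the configuration so that $g\in B_1nB_1$. The first thing to try is to keep $G$ and enlarge $B$ by what is missing: with $B_1=\langle B,n^{-1}g\rangle$ one has $g=n\cdot n^{-1}g\in B_1nB_1$. This stops at once in Example 5. For $g=ncn$ we get $n^{-1}g=cn$, and since $c\in B$, the group $B_1$ contains $n$. Then $B_1=G$ and (C2) is lost. The missing element already satisfies relations with $B$ and $N$ that we do not control.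

An element of $B_1nB_1$ has a factor from $B_1$ on each side, so we may choose one of them freely and let it solve for the other. Take a new letter $t$ and force $g=b^{-1}nt$ by putting $b=ntg^{-1}$. The equation holds in $G*\langle t\rangle$ with no relation added. What must be shown is that $B$, $t$, $b$ generate their free product and that (C3), (C4) survive. For this we realize $B_1$ as a group preserving a subtree of the tree of $G*\langle t\rangle$; then $B_1\cap B_1^f$ preserves the intersection of that subtree with its translate, and the intersection can be read off one vertex at a time.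

**Lemma 3.** Let $(G,B,U)$ be a configuration, $n\in N\setminus H$, and $g\in G\setminus(B\cup BnB)$ with $g^{-1}\notin BgB$. Let $G_1=G*\langle t\rangle$, $b=ntg^{-1}$, $B_1=\langle B,t,b\rangle$. Then $B_1=B*\langle t\rangle*\langle b\rangle$. With $U_1$ the kernel of $B_1\to H$ ($uh\mapsto h$ on $B=UH$; $t,b\mapsto1$), $(G_1,B_1,U_1)$ is a configuration extending $(G,B,U)$ with $t,b\in U_1$ and $g\in B_1nB_1$.

*Proof.* **Step 1: labeling the edges at one vertex.** Let $T$ be the tree of $G*\langle t\rangle$ from (F2): vertices $Gx$ and oriented edges $e_x$ from $Gx$ to $Gtx$, $x\in G_1$, with trivial edge stabilizers. Put $v=G$; its stabilizer is $G$. The edge $e_x$ leaves $v$ iff $x=f\in G$, and enters $v$ iff $x=t^{-1}f$ with $f\in G$. In both cases call $f$ the *label* of the edge. An element $f'\in G$ fixes $v$ and multiplies labels by $f'$ on the right.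

**Step 2: $B_1$ is free over $B$, and its subtree.** Let $\hat B=B*\langle x\rangle*\langle y\rangle$, and let $\varphi:\hat B\to G_1$ be the identity on $B$ with $x\mapsto t$, $y\mapsto b$; its image is $B_1$. Let $\hat T$ be the tree of $\hat B$: vertices $B\beta$, edges $x_\beta$ from $B\beta$ to $Bx\beta$ and $y_\beta$ from $B\beta$ to $By\beta$, $\beta\in\hat B$. Define $\Phi:\hat T\to T$ by
$$B\beta\mapsto G\varphi(\beta),\qquad x_\beta\mapsto e_{\varphi(\beta)},\qquad y_\beta\mapsto e_{g^{-1}\varphi(\beta)}.\tag{1}$$
The edge $e_{\varphi(\beta)}$ runs from $G\varphi(\beta)$ to $Gt\varphi(\beta)=G\varphi(x\beta)$. The edge $e_{g^{-1}\varphi(\beta)}$ runs from $Gg^{-1}\varphi(\beta)=G\varphi(\beta)$ to $Gtg^{-1}\varphi(\beta)=Gntg^{-1}\varphi(\beta)=Gb\varphi(\beta)$, because $n\in G$. So $\Phi$ is an orientation-preserving morphism, and it is $\varphi$-equivariant.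

Look at the vertex $B$ of $\hat T$. Its outgoing edges $x_\beta,y_\beta$ ($\beta\in B$) have images with labels $\beta$ and $g^{-1}\beta$. Its incoming edges are $x_{x^{-1}\beta}$ and $y_{y^{-1}\beta}$ ($\beta\in B$). The first maps to $e_{t^{-1}\beta}$, with label $\beta$. Since $b^{-1}=gt^{-1}n^{-1}$, the second maps to $e_{g^{-1}b^{-1}\beta}=e_{t^{-1}n^{-1}\beta}$, with label $n^{-1}\beta$. As $g,n\notin B$, the sets $B$ and $g^{-1}B$ are disjoint, and so are $B$ and $n^{-1}B$. So all outgoing labels are distinct, and all incoming labels are distinct. Thus $\Phi$ is injective near the vertex $B$, and by equivariance near every vertex; by (F5), $\Phi$ is injective.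

If $\varphi(\beta)=1$, then $\Phi(x_\beta)=e_1=\Phi(x_1)$, so $\beta=1$. Hence $\varphi$ is injective and $B_1=B*\langle t\rangle*\langle b\rangle$. If $\varphi(\beta)\in G$, then $\Phi(B\beta)=v=\Phi(B)$, so $\beta\in B$. Hence $B_1\cap G=B$.

Let $T_B=\Phi(\hat T)$. It is a $B_1$-invariant subtree with vertex set $v.B_1$, and at $v$ it has outgoing labels $B\cup g^{-1}B$ and incoming labels $B\cup n^{-1}B$.

**Step 3: comparing $T_B$ with a translate at $v$.** For $f\in G$, the subtree $T_B.f$ contains $v$ and has there outgoing labels $Bf\cup g^{-1}Bf$ and incoming labels $Bf\cup n^{-1}Bf$. Let $f\in G\setminus B$. Then $B\cap Bf=\emptyset$, so a common outgoing label lies in $B\cap g^{-1}Bf$, which forces $f\in BgB$, or in $g^{-1}B\cap Bf$, which forces $f\in Bg^{-1}B$. The same computation for incoming labels has $n$ in place of $g$, and $Bn^{-1}B=BnB$. So for $f\in G\setminus B$: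
$$T_B\cap T_B.f\ \text{ has at } v\ \begin{cases}\text{an outgoing edge only if } f\in BgB\cup Bg^{-1}B,\\ \text{an incoming edge only if } f\in BnB.\end{cases}\tag{2}$$

**Step 4: the easy conditions.** The map $B_1\to H$ exists by freeness and is the identity on $H$; this gives (C1), and $U,t,b$ lie in its kernel $U_1$. (C5) follows from (F4). (C2): $N\cap B_1=N\cap(G\cap B_1)=N\cap B=H$. We have $B_1\cap G=B$ and $U\le U_1$, as extension requires. Finally $g=b^{-1}nt\in B_1nB_1$, and so $g^{-1}\in B_1n^{-1}B_1=B_1nB_1$.

**Step 5: (C4).** Let $f\in G_1\setminus(B_1\cup B_1nB_1)$ and suppose $K=B_1\cap B_1^f\ne1$. The group $K$ preserves $T_B$ and $T_B.f$. If these were disjoint, $K$ would fix an edge by (F6), which is impossible since edge stabilizers are trivial. So they share a vertex: $v.\beta_1=v.\beta_2f$ with $\beta_1,\beta_2\in B_1$. Replacing $f$ by $\beta_2f\beta_1^{-1}$ conjugates $K$ by $\beta_1^{-1}$ and does not change $B_1fB_1$; so we may assume $v.f=v$, i.e. $f\in G$. Now $f\notin B$, and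
$$f\notin B_1nB_1\supseteq BnB\cup BgB\cup Bg^{-1}B .$$
By (2), the subtree $T_B\cap T_B.f$ has no edge at $v$, so it is $\{v\}$. Hence $K$ fixes $v$, so $K\le G$ and $K\le(B_1\cap G)\cap(B_1\cap G)^f=B\cap B^f=1$ by (C4) for $(G,B,U)$. This is a contradiction.

**Step 6: (C3), the edges at $v$.** Let $Y=T_B\cap T_B.n\ni v$ and $K=B_1\cap B_1^n$, which acts on $Y$. The set $BnB$ is closed under inversion and does not contain $g$, so $n\notin BgB\cup Bg^{-1}B$; by (2), $Y$ has no outgoing edge at $v$. The incoming labels form $(B\cup n^{-1}B)\cap(Bn\cup n^{-1}Bn)$. Of the four intersections, $B\cap Bn$ and $n^{-1}B\cap n^{-1}Bn$ are empty, and $B\cap n^{-1}Bn=H$ by (C3). For the last, use $n^2\in H\le B$: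
$$n^{-1}B\cap Bn=n^{-1}(B\cap nBn),\qquad B\cap nBn=(B\cap nBn^{-1})n^2=Hn^2=H .$$
So the incoming labels are exactly $H\cup n^{-1}H=N$, and the neighbors of $v$ in $Y$ are the vertices $v.t^{-1}k$ with $k\in N$.

**Step 7: (C3), each neighbor of $v$ is a leaf of $Y$.** For $h\in H$ we have $T_B.h=T_B$ and $T_B.nh=T_B.(nhn^{-1})n=T_B.n$; also $Y.n=T_B.n\cap T_B.n^2=Y$. So $Y$ is $N$-invariant, and $N$ fixes $v$ and permutes the neighbors $v.t^{-1}k$ transitively. It suffices to treat $v.t^{-1}$, or equivalently the vertex $v$ of $Y.t$. The relation $nt=bg$ gives
$$Y.t=T_B.t\cap T_B.nt=T_B\cap T_B.bg=T_B\cap T_B.g .$$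
By (2), this has no incoming edge at $v$, since $g\notin BnB$. Its outgoing labels form $(B\cup g^{-1}B)\cap(Bg\cup g^{-1}Bg)=(B\cap B^g)\cup(g^{-1}B\cap Bg)$, because $B\cap Bg=\emptyset$. Here $B\cap B^g=1$ by (C4). And $g^{-1}B\cap Bg=\emptyset$: an equation $g^{-1}\beta=\beta'g$ would give $g^{-1}\in BgB$, which is excluded by hypothesis. So there is exactly one edge of $Y.t$ at $v$, with label $1$.

**Step 8: (C3), conclusion.** By Steps 6 and 7, $Y$ is a star with center $v$, with at least one edge and all edges pointing to $v$. Since $K$ preserves orientation, it fixes $v$, so $K\le B\cap B^n=H$. Conversely $H=H^n\le B_1\cap B_1^n$. $\square$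

## 7. Double cosets closed under inversion

The hypothesis $g^{-1}\notin BgB$ was used once, in Step 7, but it cannot be dropped. Suppose $g=s\in G\setminus(B\cup BnB)$ is an involution, and form $b=nts^{-1}$ and $B_1$ as in Lemma 3. Step 2 still applies, so $B_1=B*\langle t\rangle*\langle b\rangle$. Put $w=tb^{-1}\in B_1\setminus H$. From $s=b^{-1}nt$ and $s^2=1$ we get $b^{-1}n\,tb^{-1}\,nt=1$, hence $nwn=bt^{-1}=w^{-1}$. So $nwn^{-1}=w^{-1}n^{-2}\in B_1$, because $n^2\in H$. Thus $w\in B_1\cap B_1^n$ but $w\notin H$: condition (C3) fails.

Such involutions occur: take $N=\langle n\rangle$ of order $2$, $H=1$, $G=N*F$, $B=F$ and $c\in F^*$. Then $s=nc^{-1}ncn$ is the conjugate of $n$ by $cn$, and it has three syllables $n$, so it lies outside $B\cup BnB$.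

Fortunately, involutions are the only obstruction.

**Lemma 4.** Let $(G,B,U)$ be a configuration, $g\in G\setminus(B\cup BnB)$ and $g^{-1}\in BgB$. Then $gB$ contains an involution.

*Proof.* Write $g^{-1}=\beta g\beta'$ with $\beta,\beta'\in B$, so $g\beta g\beta'=1$. Put $s=g\beta$, which lies outside $B\cup BnB$. Then $s^2=(g\beta g)\beta=\beta'^{-1}\beta\in B$. Also $s^2=(s^2)^s\in B^s$. So $s^2\in B\cap B^s=1$ by (C4), and $s\ne1$ because $s\notin B$. $\square$

## 8. Proof of Theorem 1 over the pair $2\mathbb Z<\mathbb Z$

If we start with an involution-free group and only add free letters, Lemma 3 always applies.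

**Step 1: the start.** Let $N=\langle n\rangle\cong\mathbb Z$, $H=\langle n^2\rangle$. By Example 1, $(N,H,1)$ is a configuration. Lemma 2 with $F$ free of rank $2$ gives $\mathcal C_0=(G_0,B_0,U_0)$ with $G_0=N*F$ countable and involution-free, $F\le U_0$ and $H*F=B_0$.

**Step 2: one round**, which absorbs all the elements present at its beginning. Let $(G,B,U)$ be a configuration with $G$ countable and involution-free. Enumerate $G\setminus B$ and treat its elements one after another. When $g$ is to be treated in the current configuration $(G_i,B_i,U_i)$, we have $g\notin B_i$, because $B_i\cap G=B$. If $g\in B_inB_i$, do nothing. Otherwise $g^{-1}\notin B_igB_i$ by Lemma 4, since $G_i$ has no involutions, and we apply Lemma 3. The new group $G_i*\langle t\rangle$ is countable, and involution-free by (F4). By (E1) and (E2) the union $(G',B',U')$ of this chain is a configuration extending $(G,B,U)$. Its group is countable and involution-free, and $G\setminus B\subseteq B'nB'$.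

**Step 3: all rounds.** Start with $\mathcal C_0$, repeat the round $\omega$ times, and let $(G,B,U)$ be the union. An element of $G\setminus B$ lies in the group of some stage, outside the $B$ of that stage, so the next round puts it into $BnB$. Hence $G=B\cup BnB$. Also $F\le U$.

**Step 4: Lemma 1 applies.** Take $1\ne c\in F\le U$. In $H*F\le B$, (F4) gives $C_{H*F}(c)=C_F(c)$, which meets $H$ trivially; so $C_H(U)=1$. By Lemma 1 we have a Moufang set, proper because $N\cong\mathbb Z$ has no involutions. The set $X=B\backslash G$ is countable. The root groups are isomorphic to $U\ge F$. Since $F$ is finitely generated and neither nilpotent nor solvable, the root groups are not nilpotent, not solvable and not locally nilpotent. $\blacksquare$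

## 9. Conjugating an involution of $N\setminus H$ onto $s$

For Theorem 2 we must also absorb $BsB$ with $s$ an involution. If $N\setminus H$ contains an involution $n$, the natural way to get $s\in B_1nB_1$ is to make $s$ conjugate to $n$ by a new element of $B_1$. This is an HNN extension, and the tree argument of Lemma 3 goes through with edge groups of order $2$. Here (C5) is needed.

**Lemma 5.** Let $(G,B,U)$ be a configuration, $s\in G\setminus(B\cup BnB)$ an involution, and suppose $n\in N\setminus H$ is an involution. Let $G_1=\langle G,t\mid t^{-1}nt=s\rangle$ (HNN extension), $B_1=\langle B,t\rangle$. Then $B_1=B*\langle t\rangle$. With $U_1$ the kernel of $B_1\to H$ ($uh\mapsto h$, $t\mapsto1$), $(G_1,B_1,U_1)$ is a configuration extending $(G,B,U)$, and $s\in B_1nB_1$.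

*Proof.* **Step 1: labels.** By (F3) the tree $T$ of $G_1$ has vertices $Gx$ and edges $\langle s\rangle x$ from $Gx$ to $Gtx$; this is consistent since $ts=nt$. Edge stabilizers are conjugates of $\langle s\rangle$, of order $2$. Put $v=G$. The outgoing edges at $v$ are $\langle s\rangle f$, $f\in G$. The incoming ones are $\langle s\rangle t^{-1}f=t^{-1}\langle n\rangle f$, $f\in G$, because $st^{-1}=t^{-1}n$. Label the former by the coset $\langle s\rangle f$ and the latter by the coset $\langle n\rangle f$.

**Step 2: $B_1$ is free over $B$, and its subtree.** Let $\hat B=B*\langle x\rangle$ with tree $\hat T$ (vertices $B\beta$, edges $x_\beta$ from $B\beta$ to $Bx\beta$). Let $\varphi:\hat B\to G_1$ be the identity on $B$ with $x\mapsto t$, and let $\Phi:\hat T\to T$ be given by $B\beta\mapsto G\varphi(\beta)$, $x_\beta\mapsto\langle s\rangle\varphi(\beta)$. The latter edge runs from $G\varphi(\beta)$ to $Gt\varphi(\beta)=G\varphi(x\beta)$, so $\Phi$ is an equivariant orientation-preserving morphism. At the vertex $B$, the outgoing edges $x_\beta$ get labels $\langle s\rangle\beta$, and the incoming edges $x_{x^{-1}\beta}$ map to $\langle s\rangle t^{-1}\beta=t^{-1}\langle n\rangle\beta$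 and get labels $\langle n\rangle\beta$, for $\beta\in B$. If $\langle s\rangle\beta=\langle s\rangle\beta'$ with $\beta\ne\beta'$ in $B$, then $\beta'=s\beta$ and $s\in B$, which is false; likewise for $n$. So $\Phi$ is locally injective, hence injective by (F5). If $\varphi(\beta)=1$, then $\Phi(x_\beta)=\Phi(x_1)$ and $\beta=1$; so $B_1=B*\langle t\rangle$. If $\varphi(\beta)\in G$, then $\Phi(B\beta)=\Phi(B)$ and $\beta\in B$; so $B_1\cap G=B$. Put $T_B=\Phi(\hat T)$, a $B_1$-invariant subtree with vertex set $v.B_1$.

**Step 3: the easy conditions.** (C1), (C5) and $U\le U_1$ follow from $B_1=B*\langle t\rangle$ as in Lemma 3; (C2) follows from $B_1\cap G=B$; and $s=t^{-1}nt\in B_1nB_1$.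

**Step 4: comparing with a translate at $v$.** Let $f\in G\setminus B$. The common outgoing labels of $T_B$ and $T_B.f$ at $v$ are the $\langle s\rangle$-cosets contained in $(B\cup sB)\cap(Bf\cup sBf)$. As $B\cap Bf=\emptyset$ and $s=s^{-1}$, this is nonempty only if $f\in BsB$. The common incoming labels are the $\langle n\rangle$-cosets in $(B\cup nB)\cap(Bf\cup nBf)$, nonempty only if $f\in BnB$.

**Step 5: (C4).** Let $f\in G_1\setminus(B_1\cup B_1nB_1)$ and suppose $K=B_1\cap B_1^f\ne1$. If $T_B\cap T_B.f=\emptyset$, then $K$ fixes an edge, so $|K|\le2$; since $B_1$ has no involutions, $K=1$, a contradiction. So $T_B$ and $T_B.f$ share a vertex, and as in Lemma 3, Step 5, after multiplying $f$ on both sides by elements of $B_1$ we may assume $f\in G\setminus B$. As $BnB\cup BsB\subseteq B_1nB_1$, we have $f\notin BnB\cup BsB$. By Step 4, $T_B\cap T_B.f=\{v\}$, so $K$ fixes $v$ and $K\le B\cap B^f=1$, a contradiction.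

**Step 6: (C3).** Let $K=B_1\cap B_1^n$ and $Y=T_B\cap T_B.n\ni v$. Since $s\notin BnB$, we have $BnB\ne BsB$ and $n\notin BsB$, so $Y$ has no outgoing edge at $v$. Since $n^2=1$, the incoming labels are the $\langle n\rangle$-cosets in
$$(B\cup nB)\cap(Bn\cup nBn)=(B\cap nBn)\cup(nB\cap Bn)=H\cup nH,$$
using $B\cap Bn=\emptyset$, $B\cap nBn=B\cap B^n=H$ and $nB\cap Bn=n(B\cap nBn)$. These are the cosets $\langle n\rangle h$, so the neighbors of $v$ in $Y$ are $v.t^{-1}h$, $h\in H$. The group $H=H^n\le K$ acts on $Y$, fixes $v$ and permutes these neighbors transitively, so they all have the same valency as $v.t^{-1}$. From $nt=ts$,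
$$Y.t=T_B.t\cap T_B.nt=T_B\cap T_B.ts=T_B\cap T_B.s .$$
At $v$ this has no incoming edge, as $s\notin BnB$. Its outgoing labels are the $\langle s\rangle$-cosets in $(B\cup sB)\cap(Bs\cup sBs)=(B\cap sBs)\cup(sB\cap Bs)$. Here $B\cap sBs=B\cap B^s=1$ by (C4), and $sB\cap Bs=s(B\cap sBs)=\{s\}$. The union is $\{1,s\}$, a single coset, so there is exactly one edge. Hence $v.t^{-1}$ is a leaf of $Y$, and $Y$ is a star with all edges pointing to $v$. As $K$ preserves orientation, it fixes $v$, so $K\le B\cap B^n=H\le K$. $\square$

## 10. Prescribing the pair $(N,H)$: proof of Theorem 2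

Lemmas 3 and 5 together handle every bad double coset provided that involutions of $G$ occur only when $N\setminus H$ has one. We carry this along as a condition:

* (C6) either $G$ has no involutions, or $N\setminus H$ contains an involution.

It passes to unions of chains: if $N\setminus H$ has no involution, then no group in the chain has one, so neither does the union.

**Lemma 6.** If $(G,B,U)$ is a configuration with (C6) and $g\in G\setminus B$, there is an extension $(G_1,B_1,U_1)$ with (C6), $g\in B_1nB_1$ and $|G_1|\le|G|+\aleph_0$.

*Proof.* If $g\in BnB$, take $(G,B,U)$ itself. Let $g\notin BnB$. If $g^{-1}\notin BgB$, use Lemma 3; (C6) is kept, since $G*\langle t\rangle$ has no involutions if $G$ has none. If $g^{-1}\in BgB$, Lemma 4 gives an involution $s=g\beta$ with $\beta\in B$, and $s\notin B\cup BnB$. By (C6), $N\setminus H$ contains an involution, so Lemma 5 applies; (C6) is kept. Finally $g=s\beta^{-1}\in B_1nB_1$. $\square$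

A second matter: Lemma 1 describes stabilizers in $G$, but Theorem 2 is about $G^+=\langle U^x\mid x\in G\rangle$, which might be smaller. We need $N\le G^+$. The next lemma forces an element $n$ into the group generated by the conjugates of $U$, by feeding Lemma 3 a well-chosen $g$.

**Lemma 7.** If $(G,B,U)$ is a configuration with (C6) and $n\in N\setminus H$, there is an extension $(G_1,B_1,U_1)$ with (C6), $|G_1|\le|G|+\aleph_0$ and $n\in\langle U_1^x\mid x\in G_1\rangle$.

*Proof.* **Step 1: the element to absorb.** Apply Lemma 2 with $A=\langle c\rangle\cong\mathbb Z$: $G'=G*\langle c\rangle=G*_BB'$ with $B'=B*\langle c\rangle$. Let $g=ncn$. As $n\in G\setminus B$ and $c\in B'\setminus B$, this is a reduced word.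

**Step 2: $g\notin B'\cup B'nB'$.** By (F1) the number of syllables from $G\setminus B$ is an invariant. It is $0$ on $B'$. On $B'nB'$ it is $1$: in $\beta n\beta'$, factors $\beta,\beta'$ lying in $B$ are merged into $n$, the others are separate syllables from $B'\setminus B$. For $g$ it is $2$.

**Step 3: $g^{-1}\notin B'gB'$.** Suppose $n^{-1}c^{-1}n^{-1}=\beta\,ncn\,\beta'$ with $\beta,\beta'\in B'$. The left side is reduced of length $3$. If $\beta$ or $\beta'$ were outside $B$, the right side would be equal to a reduced word of length at least $4$. So $\beta,\beta'\in B$, and $(\beta n)\,c\,(n\beta')$ is reduced of length $3$. Comparing middle syllables by (F1), $c\in Bc^{-1}B$, hence $c^{-1}\in BcB$. The retraction $B*\langle c\rangle\to\langle c\rangle$ killing $B$ then gives $c^{-1}=c$, which is false.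

**Step 4: solving for $n$.** Lemma 3 applies to $(G',B',U')$, $n$ and $g$. It gives $t,b\in U_1$ with $nt=bg=b\,ncn$. Hence $b^{-1}(ntn^{-1})n=ncn$, so $b^{-1}(ntn^{-1})=nc$ and
$$n=b^{-1}\,(ntn^{-1})\,c^{-1},\qquad b,c\in U_1,\quad ntn^{-1}\in U_1^{\,n^{-1}}.$$
Only free letters were added, so (C6) and the cardinality bound hold. $\square$

**Proof of Theorem 2.** Let $\kappa=\max(\aleph_0,|N|,|A|)$.

**Step 1: the start.** By Example 1, $(N,H,1)$ is a configuration. Let $F$ be free of rank $2$. The group $A*F$ has no involutions, so Lemma 2 gives a configuration $\mathcal C_0$ with group $N*A*F$, with $B_0=H*A*F$ and $A,F\le U_0$. It satisfies (C6): if $N\setminus H$ has no involution, then $N$ has none, because $H$ has none, and hence $N*A*F$ has none.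

**Step 2: forcing $N$ into $G^+$.** Treat all $n\in N\setminus H$ by transfinite recursion, applying Lemma 7 to the current configuration and taking unions at limit steps. Since $N\setminus H$ generates $N$ (as $h=(hn)n^{-1}$), in the resulting configuration $N$ lies in the subgroup generated by the conjugates of $U$. This remains true in all extensions, because $U$ only grows.

**Step 3: absorbing all double cosets.** Perform $\omega$ rounds. In each round let $(G,B,U)$ be the configuration at its beginning, and treat all elements of $G\setminus B$ by transfinite recursion, using Lemma 6 and unions at limit steps; an element $g\in G\setminus B$ lies outside the current $B_i$ since $B_i\cap G=B$. There are at most $\kappa$ steps in each recursion, each adding at most $\aleph_0$ to the cardinality, so all groups have cardinality $\kappa$. Let $(G,B,U)$ be the final union. As in Theorem 1, $G=B\cup BnB$.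

**Step 4: Lemma 1 applies.** Let $1\ne c\in F\le U$. In $H*A*F\le B$, (F4) with factors $H$ and $A*F$ shows that $c$ is centralized by no nontrivial element of $H$. So $C_H(U)=1$, and Lemma 1 gives a Moufang set with root groups isomorphic to $U\ge A,F$.

**Step 5: stabilizers and properness.** By Step 2, $G^+\ge\langle U,N\rangle$, so $G^+$ contains $UH=B$ and $BnB$, and $G^+=G$. By Lemma 1, the pointwise and setwise stabilizers of $\infty,0$ in $G^+$ are $H$ and $N$. The doubly transitive group $G^+$ is sharply doubly transitive iff $H=1$; so the Moufang set is proper iff $H\ne1$.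

**Step 6: cardinality.** We have $|X|\le|G|=\kappa$. On the other hand $|X|\ge|U|\ge\max(\aleph_0,|A|,|H|)$: the first two bounds come from $F,A\le U$, and for the third, the elements $c^h\in U$ ($h\in H$) are distinct by Step 4. Since $|N|=2|H|$, this maximum is $\kappa$. $\blacksquare$

## 11. Involutions in $G^+$: proofs of Theorem 3 and the Corollary

**Proof of Theorem 3.** Let $s\in G^+$ be an involution. As a nontrivial permutation it moves some $x$, and since $s^2=1$ it swaps $x$ and $x.s$. By double transitivity a conjugate of $s$ in $G^+$ swaps the two given points. This conjugate lies in $N\setminus H$. So if $N\setminus H$ contains no involution, neither does $G^+$.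

For the second claim, let $N\setminus H$ be involution-free. If a Moufang set as described exists, then $N\le G^+$, and $A$ is isomorphic to a subgroup of a root group, hence of $G^+$; so $N$ and $A$ have no involutions. Conversely, if $N$ and $A$ have no involutions, then $H$ has none, and Theorem 2 gives the Moufang set. $\blacksquare$

In particular (C6) is no accident: if the finished group $G$ equals $G^+$ and contains an involution, then $N\setminus H$ must contain one.

**Proof of the Corollary.** Let $H\ne1$ have no involutions, and let $A$ be a prescribed group without involutions. Apply Theorem 2 with $N=H\times\mathbb Z/2$, in which $H$ has index $2$. The Moufang set is proper because $H\ne1$.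

For the last statement, let $S$ be a nonempty set of odd primes, $H=\bigoplus_{p\in S}\mathbb Z/p$ and $A=1$. Then $H\ne1$ is countable without involutions, so $|X|=\aleph_0$, and the root groups contain a non-abelian free group, so they are not nilpotent. An isomorphism of Moufang sets induces an isomorphism of the groups $G^+$ compatible with the actions. Since $G^+$ is doubly transitive, all two-point stabilizers in it are conjugate, so the isomorphism type of $H$ is an invariant of the Moufang set. It determines $S$, as the set of primes $p$ for which $H$ has an element of order $p$. There are $2^{\aleph_0}$ choices of $S$. $\blacksquare$
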